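\title{Filter bases need not be minimal}

\begin{abstract}
A sequence $(e_n)$ in a Banach space $X$ is a filter basis if every $x\in X$ has a unique expansion $\sum a_ne_n$ whose partial sums converge to $x$ along a fixed filter on $\mathbb N$. We show in ZFC that every infinite-dimensional real Banach space with a Schauder basis, for example $\ell_2$, has a filter basis in which every vector lies in the closed linear span of the others; no coordinate functional of this basis is continuous. We also show that this cannot happen when the filter is analytic.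
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $X$ is a real Banach space, $\mathbb N=\{1,2,\dots\}$, and $[\,\cdot\,]$ denotes the closed linear span. A \emph{filter} on $\mathbb N$ is a family $\mathcal F$ of subsets of $\mathbb N$ that is closed under finite intersections and supersets. All filters in this paper are proper ($\emptyset\notin\mathcal F$) and contain the Fr\'echet filter of cofinite sets. A sequence $(y_m)$ in $X$ \emph{converges to $y$ along $\mathcal F$} if $\{m:\|y_m-y\|<\varepsilon\}\in\mathcal F$ for every $\varepsilon>0$. Thus $\mathcal F$ prescribes which sets of times count as large, and $y_m$ has to be close to $y$ only at a large set of times. Since two members of $\mathcal F$ always meet, limits along $\mathcal F$ are unique and linear; since $\mathcal F$ contains the cofinite sets, ordinary convergence implies convergence along $\mathcal F$.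

A sequence $(e_n)$ in $X$ is an \emph{$\mathcal F$-basis} if for every $x\in X$ there is a unique $(a_n)\in\mathbb R^{\mathbb N}$ such that the partial sums $S_m=\sum_{n\le m}a_ne_n$ converge to $x$ along $\mathcal F$. It is a \emph{filter basis} if it is an $\mathcal F$-basis for some filter $\mathcal F$. For the Fr\'echet filter this is the definition of a Schauder basis. The \emph{coordinate functionals} $e_k^*(x)=a_k$ are linear by uniqueness. A finite linear combination of the $e_n$ is its own expansion, because its partial sums are eventually constant. Hence $e_k^*(e_k)=1$, $e_k^*(e_n)=0$ for $n\ne k$, and $(e_n)$ is linearly independent; in particular a finite-dimensional space has no filter basis. Members of $\mathcal F$ are nonempty, so the span of $(e_n)$ is dense and $X$ is separable.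

\begin{example}\label{ex:even}
Let $(x_n)$ be an orthonormal basis of $\ell_2$, let $e_{2j-1}=x_{2j-1}$ and $e_{2j}=x_{2j-1}+2^{-j}x_{2j}$, and let $\mathcal F$ consist of the sets that contain all but finitely many even numbers. For $x=\sum\xi_nx_n$, convergence of $S_{2j}$ to $x$ forces $a_{2j}=2^j\xi_{2j}$ and $a_{2j-1}=\xi_{2j-1}-2^j\xi_{2j}$, and with these values $S_{2j}=\sum_{n\le2j}\xi_nx_n\to x$. So $(e_n)$ is an $\mathcal F$-basis. It is not a Schauder basis: if $\xi_{2j}=1/j$ and $\xi_{2j-1}=0$, then $\|S_{2j-1}\|\ge2^j/j$ is unbounded.
\end{example}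

A sequence $(e_n)$ is \emph{minimal} if $e_k\notin[e_n]_{n\ne k}$ for every $k$. The following question comes from \cite{ARTT}.

\begin{quote}
\emph{Is every filter basis of a Banach space a minimal sequence?}
\end{quote}

Minimality does not mention the filter, yet it is exactly the continuity of the coordinates.

\begin{lemma}\label{lem:cont}
Let $(e_n)$ be an $\mathcal F$-basis of $X$ and let $k\in\mathbb N$. Then $e_k^*$ is continuous if and only if $e_k\notin[e_n]_{n\ne k}$.
\end{lemma}

\begin{proof}
A continuous $e_k^*$ vanishes on $[e_n]_{n\ne k}$, while $e_k^*(e_k)=1$. Conversely, if $e_k\notin[e_n]_{n\ne k}$, the Hahn--Banach theorem gives $f\in X^*$ with $f(e_k)=1$ and $f(e_n)=0$ for $n\ne k$. Let $x\in X$ have partial sums $S_m$ and let $\varepsilon>0$. The set of $m\ge k$ with $\|S_m-x\|<\varepsilon$ belongs to $\mathcal F$, so it is nonempty, and for such $m$ we have $f(S_m)=e_k^*(x)$. Hence $|f(x)-e_k^*(x)|\le\varepsilon\|f\|$, and $e_k^*=f$.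
\end{proof}

For a Schauder basis the coordinates are continuous: $\sup_m\|S_m\|$ is a complete norm on $X$ that dominates the original one, and the open mapping theorem makes the two norms equivalent. For a general filter this supremum can be infinite, as in Example~\ref{ex:even}, but the coordinates in that example are still continuous, and one may well guess that some Baire category argument always survives. It survives for analytic filters, and it fails in general.

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional real Banach space with a Schauder basis, for example $X=\ell_2$. Then $X$ has a filter basis $(e_n)$ such that $e_k\in[e_n]_{n\ne k}$ for every $k$. In particular $(e_n)$ is not minimal, and no coordinate functional $e_k^*$ is continuous.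
\end{theorem}

\begin{theorem}\label{thm:analytic}
If $\mathcal F$ is analytic as a subset of $2^{\mathbb N}$, then every $\mathcal F$-basis is minimal. So the filters in Theorem~\ref{thm:main} are necessarily non-analytic.
\end{theorem}

The answer to the question is therefore negative. Both proofs use only ZFC. In Theorem~\ref{thm:main} the sequence $(e_n)$ is built in countably many finite steps, and the filter comes from a transfinite recursion of length $\mathfrak c=2^{\aleph_0}$. We first give the short proof of Theorem~\ref{thm:analytic}. Section~\ref{sec:models} works out two small models that contain the ideas of the construction, and Sections~\ref{sec:tree}--\ref{sec:filter} carry it out.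

\section{Analytic filters}\label{sec:analytic}

We identify subsets of $\mathbb N$ with points of the compact metrizable space $2^{\mathbb N}=\{0,1\}^{\mathbb N}$. A \emph{Polish} space is a separable completely metrizable space, and a subset of a Polish space is \emph{analytic} if it is a continuous image of a Polish space. We use the following standard facts.
\begin{itemize}
\item[(A1)] Borel sets are analytic. Countable intersections of analytic sets, continuous images of analytic sets, and preimages of analytic sets under Borel maps between Polish spaces are analytic.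
\item[(A2)] (Suslin's theorem) If a set and its complement are both analytic, then the set is Borel.
\item[(A3)] (Pettis' theorem) If $D$ is a non-meager Borel subset of a Banach space, then $D-D$ contains a neighborhood of $0$.
\end{itemize}
A filter generated by countably many sets $A_1\supseteq A_2\supseteq\cdots$ is the union of the closed sets $\{A:A\supseteq A_i\}$, hence analytic; this covers the Fr\'echet filter and Example~\ref{ex:even}.

\begin{proof}[Proof of Theorem~\ref{thm:analytic}]
Let $(e_n)$ be an $\mathcal F$-basis of $X$ with $\mathcal F$ analytic. Since $X$ is separable, $X\times\mathbb R^{\mathbb N}$ is Polish. For $j\in\mathbb N$ define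
\[
\varphi_j\colon X\times\mathbb R^{\mathbb N}\to2^{\mathbb N},\qquad \varphi_j(x,a)=\Big\{m:\Big\|\sum_{n\le m}a_ne_n-x\Big\|<1/j\Big\}.
\]
For each $m$ the set $\{(x,a):m\in\varphi_j(x,a)\}$ is open, and the sets $\{A:m\in A\}$ generate the Borel $\sigma$-algebra of $2^{\mathbb N}$, so $\varphi_j$ is Borel. By (A1) the set $\Gamma=\bigcap_j\varphi_j^{-1}(\mathcal F)$ is analytic. Since $\mathcal F$ is closed under supersets, $(x,a)\in\Gamma$ if and only if the partial sums of $\sum a_ne_n$ converge to $x$ along $\mathcal F$. So $\Gamma$ is the graph of $x\mapsto(e_n^*(x))_n$.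

Fix $k$, and for $N\in\mathbb N$ let $D_N=\{x:|e_k^*(x)|\le N\}$. Then $D_N$ is the projection to $X$ of $\Gamma\cap\{|a_k|\le N\}$. Because each $x$ has exactly one expansion, $X\setminus D_N$ is the projection of $\Gamma\cap\{|a_k|>N\}$. Both sets are analytic by (A1), so $D_N$ is Borel by (A2). As $X=\bigcup_ND_N$, the Baire category theorem gives an $N$ with $D_N$ non-meager, and by (A3) the set $D_N-D_N\subseteq D_{2N}$ contains a neighborhood of $0$. A linear functional that is bounded on a neighborhood of $0$ is continuous, and Lemma~\ref{lem:cont} gives $e_k\notin[e_n]_{n\ne k}$.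
\end{proof}

\section{Two small models}\label{sec:models}

A non-minimal filter basis is a redundant sequence for which the filter alone restores uniqueness. Two questions arise: how to build a redundant system in which a smallness condition on the coefficients selects exactly one expansion of every vector, and how to make a filter, which only looks at partial sums, impose such a condition. In this section $\mathcal I$ is a family of subsets of $\mathbb N$, closed under finite unions, whose members have infinite complements; its members are the sets on which coefficients are allowed to be large.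

\subsection*{A chain with one relation}
Let $(x_n)$ be an orthonormal basis of $\ell_2$, and put $z_0=0$, $z_n=2^{-n}x_n$, $d_n=z_n-z_{n-1}$. The series $\sum d_n$ telescopes to $\lim z_l=0$, so each $d_k$ lies in the closed span of the others. Summation by parts gives
\[
\sum_{n\le l}s_nd_n=\sum_{n<l}(s_n-s_{n+1})\,2^{-n}x_n+2^{-l}s_l\,x_l .
\]
If $\sum s_nd_n=x=\sum\xi_nx_n$, then $s_n-s_{n+1}=2^n\xi_n$, that is, $s_l=s_1-\sum_{n<l}2^n\xi_n$. Conversely, every value of $s_1$ gives an expansion of $x$: for $N<l$ we have $|\sum_{n<l}2^{n-l}\xi_n|\le2^{N-l}\|x\|+\sup_{n\ge N}|\xi_n|$, so $2^{-l}s_l\to0$. The coordinates of $x$ determine the differences $s_n-s_{n+1}$, and the expansions of $x$ form a line $s+\mathbb R\mathbf 1$.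

Now admit only those $s$ for which $|s_n|\le C8^{-n}$ for some $C$ and all $n$ outside some $I\in\mathcal I$. The admitted sequences form a linear space that contains no nonzero constant, so uniqueness holds. Existence fails: for $\xi_n=2^{-n}$ we get $s_l=s_1-(l-1)\to-\infty$. A single chain is too rigid.

The remedy is to replace the chain by a tree, with $d_p=z_p-z_{p^-}$ for a node $p$ with parent $p^-$, so rich that every vector is the limit of $z_{\beta_l}$ along many branches $\beta$. Then the indicator $\mathbf 1_\beta$ is an expansion that vanishes off the small set $\beta$. The price is a large supply of relations: if $\beta\ne\gamma$ have the same limit, then $\mathbf 1_\beta-\mathbf 1_\gamma$ is an expansion of $0$. So the exceptional sets will be the finite unions of branches from a family $\mathcal H$, chosen one branch at a time in the manner of a Hamel basis. To control the relations we keep the feature of the chain that coordinates read off differences of coefficients.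

\subsection*{A filter that measures a coefficient}
Let $X=H_0\oplus H_1$ be an orthogonal sum of Hilbert spaces, let $(u_n)$ be an orthonormal basis of $H_1$, and let $v_n\in H_0$. Consider the sequence made of the blocks $e_{n,1}=u_n$, $e_{n,2}=v_n-u_n$, and the filter of sets that contain, with finitely many exceptions, all end times $(n,2)$ and the times $(n,1)$ with $n\notin I$, for some $I\in\mathcal I$. Given coefficients $b_{n,1},b_{n,2}$, put $\sigma_n=b_{n,2}$ and $a_n=b_{n,1}-b_{n,2}$. The $n$-th block sums to $a_nu_n+\sigma_nv_n$, so convergence to $x$ at the end times says that $a_n=\langle x,u_n\rangle$ and that $\sum\sigma_nv_n$ is the $H_0$-component of $x$. At time $(n,1)$ the partial sum differs from the preceding one by $b_{n,1}u_n=(a_n+\sigma_n)u_n$, and $a_n\to0$. The additional requirement imposed by the filter is therefore: for every $\varepsilon>0$ there is $I\in\mathcal I$ with $|\sigma_n|<\varepsilon$ for all but finitely many $n\notin I$.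

This is a smallness condition, but $I$ depends on $\varepsilon$, so countably many branches could enter, while our control of relations is a dimension count that handles finitely many. We therefore lengthen the blocks to \emph{ramps}. With $r$ auxiliary vectors $u_1,\dots,u_r$, choose $e_1,\dots,e_{r+1}$ with partial sums
\[
2^{1-r}u_1,\quad 2^{2-r}u_2,\quad\dots,\quad \tfrac12u_{r-1},\quad u_r,\quad v .
\]
For $r=2$ this means $e_1=\frac12u_1$, $e_2=u_2-\frac12u_1$, $e_3=v-u_2$. If all coefficients in the block equal $\sigma$, then $h$ steps below $u_r$ the displacement has norm $2^{-h}|\sigma|$. Let the filter look only at times at least $h$ steps below the top, for some $h$. Testing with $\varepsilon=1$ gives one set $I$ off which $\sigma$ is bounded; conversely, a bound off one set $I$ serves every $\varepsilon$, by increasing $h$. The condition becomes ``bounded off a single $I$'', which is what we need.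

\section{A tree of vectors}\label{sec:tree}

From now on $X$ is as in Theorem~\ref{thm:main}, $(x_n)$ is a normalized Schauder basis of $X$, $R_n$ is the $n$-th partial sum projection, $R_0=0$, and $\Lambda=\sup_n\|R_n\|<\infty$. We use the basis through two facts about blocks of consecutive vectors.
\begin{itemize}
\item[(B1)] $\|R_n-R_m\|\le2\Lambda$. Taking $m=n-1$, the coordinate functionals have norm at most $2\Lambda$.
\item[(B2)] For each $x\in X$, $\sup_{n\ge m}\|R_nx-R_mx\|\to0$ as $m\to\infty$.
\end{itemize}

\subsection*{Nodes and names}
We build a finitely branching tree with levels $T_0,T_1,\dots$ and give each $x_n$ a name: it is either a \emph{marker} $\kappa_{p,l}$ or a \emph{ramp vector} $u_{p,k}$. Let $T_0=\{\varnothing\}$ and $T_{<l}=T_1\cup\dots\cup T_{l-1}$. For $l=1,2,\dots$ do the following.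
\begin{enumerate}
\item Name the next $|T_{<l}|$ unnamed basis vectors $\kappa_{p,l}$, $p\in T_{<l}$. Let $Z_l$ be their span and $E_l=Z_1+\dots+Z_l$.
\item Let $G_l$ be a finite subset of the compact ball $\{w\in E_l:\|w\|\le l^2\}$ such that each point of the ball is within distance $8^{-l}$ of $G_l$. Put $T_l=T_{l-1}\times G_l\times\{0,1\}$. For $p=(p',q,i)\in T_l$ call $p^-=p'$ the \emph{parent}, $q_p=q$ the \emph{position}, $i$ the \emph{bit} and $|p|=l$ the \emph{level} of $p$.
\item Fix a linear order on $T_l$, and name the next $l|T_l|$ basis vectors $u_{p,k}$, $p\in T_l$, $1\le k\le l$, in lexicographic order.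
\end{enumerate}
For instance $Z_1=0$, $G_1=\{0\}$, $T_1$ has two nodes, $x_1,x_2$ are their ramp vectors and $x_3,x_4$ are their markers of level $2$. Each stage names at least one vector, so every $x_n$ receives exactly one name. Let $T=\bigcup_{l\ge1}T_l$ (the root is excluded), ordered by $\prec$: first $T_1$, then $T_2$, and so on. This order has type $\omega$, and all series indexed by $T$ are summed in it.

Write $\kappa_{p,l}^*,u_{p,k}^*$ for the coordinate functionals, and put
\[
\pi_lx=\sum_{p\in T_{<l}}\kappa_{p,l}^*(x)\kappa_{p,l},\qquad \Pi_l=\pi_1+\dots+\pi_l,\qquad U_px=\sum_{k\le|p|}u_{p,k}^*(x)u_{p,k}.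
\]
The markers of level $l$ are consecutive, so $\|\pi_l\|\le2\Lambda$, $\|\Pi_l\|\le2\Lambda l$ and $\pi_lx\to0$ by (B1) and (B2). Also $\pi_l\Pi_j=\pi_l$ for $j\ge l$.

\subsection*{The vectors}
For $p\in T$ let
\[
\tau_p=\sum_{j>|p|}2^{-j}\kappa_{p,j},\qquad z_p=q_p+\tau_p,\qquad d_p=z_p-z_{p^-},
\]
with the conventions $z_\varnothing=q_\varnothing=\kappa_{\varnothing,l}=0$. The position $q_p$ is there to approximate; the \emph{tag} $\tau_p$, of norm at most $2^{-|p|}$, plays the part of $z_n$ in the chain and identifies the node. Without tags, two nodes that differ only in the bit would have the same $d_p$, a finite relation that no filter can remove. All $u$-coordinates of $z_p$ and $d_p$ vanish. Since $q_p\in E_{|p|}$, we have $\pi_lz_p=2^{-l}\kappa_{p,l}$ for $l>|p|$ and $\pi_lz_p=\pi_lq_p$ for $l\le|p|$. Applying this to $p$ and to $p^-$ gives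
\begin{equation}\label{eq:pi}
\pi_ld_p=\begin{cases}2^{-l}(\kappa_{p,l}-\kappa_{p^-,l}), & |p|<l,\\ \pi_lq_p-2^{-l}\kappa_{p^-,l}, & |p|=l,\\ \pi_l(q_p-q_{p^-}), & |p|>l.\end{cases}
\end{equation}

\begin{definition}
A family $s\in\mathbb R^T$ \emph{represents} $x\in X$, written $s\sim x$, if $\sum_{p\in T}(U_px+s_pd_p)$ converges in norm to $x$.
\end{definition}

The relation is linear: $s\sim x$ and $s'\sim x'$ imply $\lambda s+\lambda's'\sim\lambda x+\lambda'x'$. A \emph{relation} is an $s$ with $s\sim0$, which means $\sum s_pd_p=0$. For an orthonormal basis of $\ell_2$, $s\sim x$ says that $\sum s_pd_p$ is the projection of $x$ onto the closed span of the markers. In general the basis is not assumed unconditional, so we keep the terms $U_px$ interleaved with the terms $s_pd_p$.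

\subsection*{Branches}
A \emph{branch} is a sequence $\beta=(\beta_l)_{l\ge0}$ with $\beta_l\in T_l$ and $\beta_{l+1}^-=\beta_l$. We also regard it as the set $\{\beta_l:l\ge1\}\subseteq T$, with indicator $\mathbf 1_\beta\in\mathbb R^T$. Two different branches have different nodes from some level on. The branch $\beta$ \emph{tracks} $x\in X$ if $\|q_{\beta_l}-\Pi_lx\|\le8^{-l}$ for all large $l$.

\begin{lemma}\label{lem:branch}
Let $x\in X$.
\begin{itemize}
\item[(i)] Every node lies on $\mathfrak c$ branches that track $x$.
\item[(ii)] If $\beta$ tracks $x$, then $\mathbf 1_\beta\sim x$.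
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $p\in T$ and $l_0\ge\max(|p|,2\Lambda\|x\|)$. Extend the path from the root to $p$ arbitrarily up to level $l_0$. For $l>l_0$ the vector $\Pi_lx\in E_l$ has norm at most $2\Lambda l\|x\|\le l^2$, so some $q\in G_l$ is within $8^{-l}$ of it; take this $q$ as position and any bit. The bits give $\mathfrak c$ different branches, and there are at most $\mathfrak c$ branches since $T$ is countable.

(ii) Let $p\in T_l$ and let $x_n=u_{p,l}$. The vectors $x_1,\dots,x_n$ are the markers of levels at most $l$ and the ramp vectors of the nodes $p'\preceq p$, so $\sum_{p'\preceq p}U_{p'}x=R_nx-\Pi_lx$. The sum of the $d_{\beta_j}$ with $\beta_j\preceq p$ telescopes to $z_{\beta_l}$ if $\beta_l\preceq p$ and to $z_{\beta_{l-1}}$ otherwise. For $l\ge2$ the partial sum up to $p$ is therefore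
\[
R_nx+(q_{\beta_l}-\Pi_lx)+\tau_{\beta_l}\qquad\text{or}\qquad R_nx-\pi_lx+(q_{\beta_{l-1}}-\Pi_{l-1}x)+\tau_{\beta_{l-1}} .
\]
As $p\to\infty$ in $\prec$, both $n$ and $l$ tend to infinity, $R_nx\to x$, and all other terms tend to $0$.
\end{proof}

The system $(d_p)$ is redundant at every node.

\begin{lemma}\label{lem:redundant}
For every $p\in T$ we have $d_p\in[d_{p'}]_{p'\ne p}$.
\end{lemma}

\begin{proof}
Let $r=|p|$, and let $\tilde p$ be the node that differs from $p$ only in the bit; it has the same parent. By Lemma~\ref{lem:branch}(i) some branch $\beta$ with $\beta_r=\tilde p$ tracks $z_p$. For $l\ge r$ we have $z_p-\Pi_lz_p=\sum_{j>l}2^{-j}\kappa_{p,j}\to0$, so $q_{\beta_l}\to z_p$ and $z_{\beta_l}=q_{\beta_l}+\tau_{\beta_l}\to z_p$. Hence $\sum_{j=r}^ld_{\beta_j}=z_{\beta_l}-z_{p^-}\to z_p-z_{p^-}=d_p$, and none of the nodes $\beta_j$, $j\ge r$, is $p$.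
\end{proof}

\section{Relations that are small off finitely many branches}\label{sec:relations}

Put $\eta_p=8^{-|p|}/|T_{|p|}|$, so that $\sum_{|p|=j}\eta_p=8^{-j}$: the weights are summable over a whole level, however large the level is. For a finite set $B$ of branches let
\[
\Sigma_B=\Big\{s\in\mathbb R^T:\ \sup_{p\notin\bigcup B}|s_p|/\eta_p<\infty\Big\}.
\]
This is a linear space, it increases with $B$, it contains $\mathbf 1_\beta$ for $\beta\in B$, and membership is not affected by changing finitely many coordinates. The tree version of the difference $s_n-s_{n+1}$ is the \emph{defect}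
\[
(\Delta s)_p=s_p-\sum_{c:\ c^-=p}s_c\qquad(p\in T).
\]
We call $s$ a \emph{flow} if $\Delta s=0$: what enters a node leaves through its children. Each $\mathbf 1_\beta$ is a flow, since $\beta_l$ has exactly one child on $\beta$ and a node off $\beta$ has none. In $\Sigma_B$ these span all flows.

\begin{lemma}\label{lem:flow}
If $s\in\Sigma_B$ and $\Delta s=0$, then $s=\sum_{\beta\in B}a_\beta\mathbf 1_\beta$ for some $a_\beta\in\mathbb R$.
\end{lemma}

\begin{proof}
Let $|s_c|\le C\eta_c$ for $c\notin\bigcup B$. Let $p\notin\bigcup B$. A branch contains the ancestors of its nodes, so no descendant of $p$ lies in $\bigcup B$. Iterating $s_p=\sum_{c^-=p}s_c$ writes $s_p$ as the sum of $s_c$ over the descendants $c$ of $p$ at level $L$, so $|s_p|\le C8^{-L}$ for all $L>|p|$, and $s_p=0$. Choose $l_0\ge1$ such that the branches of $B$ have distinct nodes at all levels $l\ge l_0$. For such $l$ and $\beta\in B$, the only child of $\beta_l$ in $\bigcup B$ is $\beta_{l+1}$, so $s_{\beta_l}=s_{\beta_{l+1}}$; call the common value $a_\beta$. Then $s'=s-\sum a_\beta\mathbf 1_\beta$ is a flow that vanishes at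 all levels $l\ge l_0$, and $s'_p=\sum_{c^-=p}s'_c$ shows, level by level downward, that $s'=0$.
\end{proof}

The markers of level $l$ read the defect on $T_{<l}$, but the reading is disturbed by the positions of the nodes of level at least $l$. The disturbance cannot be avoided, since the positions must approximate the marker coordinates of arbitrary vectors. For $f\in\mathbb R^T$ put $J_lf=\sum_{p\in T_{<l}}f_p\kappa_{p,l}\in Z_l$; by (B1),
\begin{equation}\label{eq:J}
\max_{p\in T_{<l}}|f_p|\le2\Lambda\|J_lf\|.
\end{equation}

\begin{lemma}\label{lem:identity}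
Let $s\sim0$. There is a constant $K$ with $|s_p|\le K2^{|p|}$ for all $p\in T$, and for every $l$
\begin{equation}\label{eq:key}
-2^{-l}J_l\Delta s=\sum_{|p|=l}s_p\,\pi_lq_p+\sum_{|p|>l}s_p\,\pi_l(q_p-q_{p^-}).
\end{equation}
\end{lemma}

\begin{proof}
The terms of the convergent series $\sum s_pd_p$ are bounded, say by $M$. For $|p|=j$ the first line of \eqref{eq:pi} gives $\kappa_{p,j+1}^*(d_p)=2^{-j-1}$, so $|s_p|2^{-j-1}\le2\Lambda M$; take $K=4\Lambda M$. Apply the bounded operator $\pi_l$ to $\sum s_pd_p=0$ and use \eqref{eq:pi}. The terms with $|p|<l$, together with the marker parts of the terms with $|p|=l$, add up to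
\[
2^{-l}\Big[\sum_{p\in T_{<l}}s_p\kappa_{p,l}-\sum_{1\le|c|\le l}s_c\kappa_{c^-,l}\Big]=2^{-l}\sum_{p\in T_{<l}}\Big(s_p-\sum_{c^-=p}s_c\Big)\kappa_{p,l}=2^{-l}J_l\Delta s,
\]
where the nodes $c$ of level $1$ drop out because $\kappa_{\varnothing,l}=0$. The remaining terms form the right side of \eqref{eq:key}.
\end{proof}

Let $s\in\Sigma_B$ with $|s_p|\le C\eta_p$ off $\bigcup B$. Since $\|q_p\|\le|p|^2$ and $\|\pi_l\|\le2\Lambda$, the terms on the right of \eqref{eq:key} with $p\notin\bigcup B$ have norms summing to at most
\begin{equation}\label{eq:off}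
4\Lambda C\rho_l,\qquad\text{where }\ \rho_l=\sum_{j\ge l}j^28^{-j}\ \text{ and }\ 2^l\rho_l\le\sum_{j\ge l}j^24^{-j}\to0 .
\end{equation}
This already settles the case $B=\emptyset$, and shows why each node has a marker at every later level: one marker gives the defect up to a small error, and the error disappears only as $l\to\infty$.

\begin{lemma}\label{lem:base}
If $s\in\Sigma_\emptyset$ and $s\sim0$, then $s=0$.
\end{lemma}

\begin{proof}
Fix $p\in T$. For $l>|p|$, \eqref{eq:J}, \eqref{eq:key} and \eqref{eq:off} give $|(\Delta s)_p|\le8\Lambda^2C\,2^l\rho_l\to0$. So $s$ is a flow, and Lemma~\ref{lem:flow} with $B=\emptyset$ gives $s=0$.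
\end{proof}

For $B\ne\emptyset$ a relation in $\Sigma_B$ need not be a flow. If $\beta$ tracks $d_p$, then $\mathbf 1_\beta$ and $\mathbf 1_{\{p\}}$ both represent $d_p$, so $\mathbf 1_\beta-\mathbf 1_{\{p\}}\in\Sigma_{\{\beta\}}$ is a relation with defect $-1$ at $p$. What remains true is that the disturbance caused by a tracking branch points, at each level, in a single direction.

\begin{lemma}\label{lem:approx}
Let $B$ be a finite set of branches, let $\beta$ track $x_\beta$ for $\beta\in B$, and let $N_l=\operatorname{span}\{\pi_lx_\beta:\beta\in B\}$. If $s\in\Sigma_B$ and $s\sim0$, then there are $n_l\in N_l$ with $\|J_l\Delta s-n_l\|\to0$.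
\end{lemma}

\begin{proof}
Let $l$ be so large that the branches of $B$ have distinct nodes at all levels $j\ge l$ and $\|q_{\beta_j}-\Pi_jx_\beta\|\le8^{-j}$ for all $j\ge l$, $\beta\in B$. Let $K$ be as in Lemma~\ref{lem:identity}. The terms of \eqref{eq:key} off $\bigcup B$ are estimated by \eqref{eq:off}; the others belong to the nodes $\beta_j$ with $\beta\in B$, $j\ge l$. For $j=l$, since $\pi_l\Pi_l=\pi_l$,
\[
\|s_{\beta_l}\pi_lq_{\beta_l}-s_{\beta_l}\pi_lx_\beta\|=|s_{\beta_l}|\,\|\pi_l(q_{\beta_l}-\Pi_lx_\beta)\|\le K2^l\cdot2\Lambda8^{-l}=2\Lambda K4^{-l}.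
\]
For $j>l$, since $\pi_l\Pi_j=\pi_l=\pi_l\Pi_{j-1}$,
\[
\|\pi_l(q_{\beta_j}-q_{\beta_{j-1}})\|=\|\pi_l(q_{\beta_j}-\Pi_jx_\beta)-\pi_l(q_{\beta_{j-1}}-\Pi_{j-1}x_\beta)\|\le2\Lambda(8^{-j}+8^{1-j})=18\Lambda8^{-j},
\]
so the terms of the nodes $\beta_j$, $j>l$, have norms summing to at most $18\Lambda K\sum_{j>l}4^{-j}=6\Lambda K4^{-l}$. The series in \eqref{eq:key} thus converges absolutely and may be split. With $n_l=-2^l\sum_{\beta\in B}s_{\beta_l}\pi_lx_\beta$ we obtain
\[
\|J_l\Delta s-n_l\|\le2^l\big(4\Lambda C\rho_l+8\Lambda K|B|4^{-l}\big)\to0 .\qedhere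
\]
\end{proof}

The rate $8^{-l}$ of the nets was chosen to absorb two factors $2^l$, one from the growth of the coefficients and one from the weight of the markers. Lemma~\ref{lem:approx} bounds the dimension of the space of defects.

\begin{lemma}\label{lem:dim}
Let $B$ and $x_\beta$ be as in Lemma~\ref{lem:approx}, and let $r>\dim\operatorname{span}\{x_\beta:\beta\in B\}$. If $s^1,\dots,s^r\in\Sigma_B$ are relations, then $\Delta s^1,\dots,\Delta s^r$ are linearly dependent in $\mathbb R^T$.
\end{lemma}

\begin{proof}
Suppose they are independent. The subspaces $V_l=\{\lambda\in\mathbb R^r:\sum\lambda_i\Delta s^i=0\text{ on }T_{<l}\}$ decrease and have intersection $0$, so $V_{l_1}=0$ for some $l_1$. By compactness there is $\delta>0$ with $\max_{p\in T_{<l_1}}|\sum_i\lambda_i(\Delta s^i)_p|\ge\delta$ whenever $\max|\lambda_i|=1$. Take $n_l^i\in N_l$ for $s^i$ from Lemma~\ref{lem:approx}. Since $\dim N_l<r$, for each $l$ there are $\lambda_i$, depending on $l$, with $\max|\lambda_i|=1$ and $\sum\lambda_in_l^i=0$. For $l\ge l_1$, \eqref{eq:J} gives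
\[
\delta\le2\Lambda\Big\|\sum_i\lambda_i\big(J_l\Delta s^i-n_l^i\big)\Big\|\le2\Lambda\sum_i\|J_l\Delta s^i-n_l^i\|\to0,
\]
a contradiction.
\end{proof}

\section{Choosing the branches}\label{sec:choice}

\begin{proposition}\label{prop:H}
There is a set $\mathcal H$ of branches such that
\begin{itemize}
\item[(a)] if $B\subseteq\mathcal H$ is finite, $s\in\Sigma_B$ and $s\sim0$, then $s=0$;
\item[(b)] every $x\in X$ is represented by some $s\in\Sigma_B$ with $B\subseteq\mathcal H$ finite.
\end{itemize}
\end{proposition}

If $x$ is not yet represented we want to add a branch that tracks $x$ without creating a relation. The next lemma says that a finite set of earlier branches forbids only finitely many choices. The idea is that too many new relations have a combination that is a flow; reading that flow along one of the new branches shows that the corresponding relation is asymptotically constant there, and a nonzero constant would represent $x$ without the new branch.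

\begin{lemma}\label{lem:few}
Let $B$ be a finite set of branches, each of which tracks some vector, such that $\Sigma_B$ contains no nonzero relation. Let $x\in X$ be represented by no element of $\Sigma_B$. Then there are at most $|B|+1$ branches $\beta$ tracking $x$ for which $\Sigma_{B\cup\{\beta\}}$ contains a nonzero relation.
\end{lemma}

\begin{proof}
Suppose there are $r=|B|+2$ distinct such branches $\beta^1,\dots,\beta^r$, with nonzero relations $s^i\in\Sigma_{B\cup\{\beta^i\}}$. No $\beta^i$ is in $B$, since otherwise $\mathbf 1_{\beta^i}\in\Sigma_B$ would represent $x$ by Lemma~\ref{lem:branch}(ii). Let $B^+=B\cup\{\beta^1,\dots,\beta^r\}$, choose for $\beta\in B$ a vector $x_\beta$ tracked by $\beta$, and put $x_{\beta^i}=x$. All the new branches track the same vector, so the $x_\beta$, $\beta\in B^+$, span a space of dimension at most $|B|+1<r$. By Lemma~\ref{lem:dim} there are $\lambda_i$, not all zero, such that $\sum\lambda_is^i\in\Sigma_{B^+}$ is a flow, and by Lemma~\ref{lem:flow}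
\begin{equation}\label{eq:comb}
\sum_i\lambda_is^i=\sum_{\beta\in B^+}a_\beta\mathbf 1_\beta .
\end{equation}
Fix $i$ with $\lambda_i\ne0$ and put $a=a_{\beta^i}/\lambda_i$. Let $C$ be such that $|s^{j}_p|\le C\eta_p$ for all $j$ and all $p\notin\bigcup B\cup\beta^j$. For large $l$ the node $p=\beta^i_l$ lies on no other branch of $B^+$; there the right side of \eqref{eq:comb} equals $a\lambda_i$ and $|s^j_p|\le C\eta_p$ for $j\ne i$, so $|s^i_p-a|\le C'\eta_p$ with $C'=C\sum_j|\lambda_j/\lambda_i|$. Consider $s'=s^i-a\mathbf 1_{\beta^i}$. At nodes $p\notin\bigcup B\cup\beta^i$ we have $|s'_p|=|s^i_p|\le C\eta_p$, and at all but finitely many nodes of $\beta^i$ we have $|s'_p|\le C'\eta_p$. Hence $s'\in\Sigma_B$, and $s'\sim-ax$ by linearity. If $a\ne0$, then $-s'/a\in\Sigma_B$ represents $x$, contrary to hypothesis. So $a=0$, and $s^i=s'$ is a nonzero relation in $\Sigma_B$, again contrary to hypothesis.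
\end{proof}

The hypothesis that $x$ is not yet represented is needed: $\Sigma_\emptyset$ contains no nonzero relation, but each of the $\mathfrak c$ branches tracking $x=d_p$ creates one, by the example before Lemma~\ref{lem:approx}.

Lemma~\ref{lem:few} leaves a free branch as long as fewer than $\mathfrak c$ branches have been chosen. For a family that is merely maximal with respect to (a) this count gives nothing, since the family may have $\mathfrak c$ members. We therefore treat the vectors of $X$ in an order in which each has fewer than $\mathfrak c$ predecessors.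

\begin{proof}[Proof of Proposition~\ref{prop:H}]
The space $X$ is separable and nonzero, so $|X|=\mathfrak c$. Regard $\mathfrak c$ as the least ordinal of that cardinality, so that $|\alpha|<\mathfrak c$ for $\alpha<\mathfrak c$, and enumerate $X=\{y_\alpha:\alpha<\mathfrak c\}$. We construct increasing sets $\mathcal H_\alpha$ of branches, $\alpha\le\mathfrak c$, such that $|\mathcal H_\alpha|\le|\alpha|$, each member tracks some vector, (a) holds for $\mathcal H_\alpha$, and $y_\alpha$ is represented by an element of $\Sigma_B$ for some finite $B\subseteq\mathcal H_{\alpha+1}$. Then $\mathcal H=\mathcal H_{\mathfrak c}$ has both properties.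

Let $\mathcal H_0=\emptyset$; (a) is Lemma~\ref{lem:base}. At a limit ordinal take the union of the earlier sets; (a) persists because a finite subset of the union lies in an earlier set, and the cardinality bound holds because each step adds at most one branch. Given $\mathcal H_\alpha$ with $\alpha<\mathfrak c$, let $x=y_\alpha$. If $x$ is represented by an element of $\Sigma_B$ for some finite $B\subseteq\mathcal H_\alpha$, put $\mathcal H_{\alpha+1}=\mathcal H_\alpha$. Otherwise Lemma~\ref{lem:few} applies to every finite $B\subseteq\mathcal H_\alpha$. There are at most $\max(|\alpha|,\aleph_0)$ such $B$, each forbids finitely many branches, and $\max(|\alpha|,\aleph_0)<\mathfrak c$. By Lemma~\ref{lem:branch}(i) some branch $\beta$ tracking $x$ is forbidden by no $B$; put $\mathcal H_{\alpha+1}=\mathcal H_\alpha\cup\{\beta\}$. Every finite subset of $\mathcal H_{\alpha+1}$ is contained in $B\cup\{\beta\}$ for a finite $B\subseteq\mathcal H_\alpha$, so (a) holds, and $\mathbf 1_\beta\in\Sigma_{\{\beta\}}$ represents $x$.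
\end{proof}

\section{The basis and the filter}\label{sec:filter}

It remains to turn ``$s\sim x$ and $s\in\Sigma_B$ for some finite $B\subseteq\mathcal H$'' into convergence along a filter. We attach to each node $p$ a ramp of length $|p|$, as in Section~\ref{sec:models}, ending at $v_p=\eta_pd_p$; the factor $\eta_p$ converts the condition defining $\Sigma_B$ into boundedness of the coefficient of $v_p$. The lengths tend to infinity, so that for each $h$ all but finitely many ramps are longer than $h$.

For $p\in T$ and $r=|p|$ put $w_{p,0}=0$, $w_{p,k}=2^{k-r}u_{p,k}$ for $1\le k\le r$, $w_{p,r+1}=v_p$, and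
\[
e_{p,k}=w_{p,k}-w_{p,k-1}\qquad(1\le k\le r+1).
\]
Order the pairs $(p,k)$, $p\in T$, $1\le k\le|p|+1$, lexicographically using $\prec$. The order has type $\omega$; we identify this index set with $\mathbb N$, and this gives the sequence $(e_n)$. The indices $(p,|p|+1)$ are called \emph{end times}.

For finite $B\subseteq\mathcal H$ and $h\in\mathbb N$ let
\[
A_{B,h}=\{(p,|p|+1):p\in T\}\cup\{(p,k):p\notin\textstyle\bigcup B,\ 1\le k\le|p|-h\},
\]
and let $\mathcal F$ consist of all sets that contain all but finitely many elements of some $A_{B,h}$. Since $A_{B,h}\cap A_{B',h'}\supseteq A_{B\cup B',\max(h,h')}$, the family $\mathcal F$ is closed under finite intersections. It is closed under supersets and contains the cofinite sets. Every member contains all but finitely many end times, so $\mathcal F$ is proper.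

Given coefficients $(b_{p,k})$, put, with $r=|p|$,
\[
\sigma_p=b_{p,r+1},\qquad a_{p,k}=2^{k-r}(b_{p,k}-b_{p,k+1})\quad(1\le k\le r),\qquad s_p=\eta_p\sigma_p .
\]
The map $b\mapsto(a,s)$ is a bijection, with inverse $b_{p,k}=\sigma_p+\sum_{i=k}^r2^{r-i}a_{p,i}$. Summation by parts gives $\sum_{i\le k}b_{p,i}e_{p,i}=\sum_{i<k}(b_{p,i}-b_{p,i+1})w_{p,i}+b_{p,k}w_{p,k}$. For $k=r+1$ this reads
\begin{equation}\label{eq:end}
\sum_{i\le r+1}b_{p,i}e_{p,i}=\sum_{i\le r}a_{p,i}u_{p,i}+s_pd_p,
\end{equation}
and for $k\le r$, inserting the formula for $b_{p,k}$,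
\begin{equation}\label{eq:mid}
\sum_{i\le k}b_{p,i}e_{p,i}=\sum_{i\le k}a_{p,i}u_{p,i}+\Big(2^{k-r}\sigma_p+\sum_{i=k+1}^r2^{k-i}a_{p,i}\Big)u_{p,k}.
\end{equation}
Let $S_m$ be the partial sum of $\sum b_{p,k}e_{p,k}$ up to and including the index $m$.

\begin{lemma}\label{lem:conv}
$S_m\to x$ along $\mathcal F$ if and only if the following hold: $a_{p,k}=u_{p,k}^*(x)$ for all $p,k$; $s\sim x$; and $s\in\Sigma_B$ for some finite $B\subseteq\mathcal H$.
\end{lemma}

\begin{proof}
Suppose the three conditions hold. By \eqref{eq:end}, $S_{(p,|p|+1)}=\sum_{p'\preceq p}(U_{p'}x+s_{p'}d_{p'})$, so the partial sums at end times converge to $x$ in norm. Let $|\sigma_p|\le C$ for $p\notin\bigcup B$. Given $\varepsilon>0$, choose $h$ with $2^{-h}C<\varepsilon/2$. Let $p\notin\bigcup B$ and $k\le|p|-h$. By \eqref{eq:mid} and $\sum_{i>k}2^{k-i}\le1$, the sum $S_{(p,k)}$ differs from the partial sum at the preceding end time by at most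
\[
\Big\|\sum_{i\le k}u_{p,i}^*(x)u_{p,i}\Big\|+2^{-h}C+\max_i|u_{p,i}^*(x)| .
\]
The ramp vectors of $p$ are consecutive basis vectors, so the first and last terms tend to $0$ as $p\to\infty$, uniformly in $k$, by (B2). Hence $\|S_m-x\|<\varepsilon$ for all but finitely many $m\in A_{B,h}$.

Conversely, let $S_m\to x$ along $\mathcal F$. Every member of $\mathcal F$ contains all but finitely many end times, so the partial sums at end times converge to $x$ in norm. The vectors $d_{p'}$ have no $u$-coordinates, so \eqref{eq:end} shows that $u_{p,k}^*(S_m)=a_{p,k}$ for all end times $m$ from $(p,|p|+1)$ on; by continuity $a_{p,k}=u_{p,k}^*(x)$. Now \eqref{eq:end} identifies the partial sums at end times with those of $\sum(U_px+s_pd_p)$, so $s\sim x$. Finally, $\{m:\|S_m-x\|<1\}$ contains all but finitely many elements of some $A_{B,h}$. So for all but finitely many $p\notin\bigcup B$ we have $k:=|p|-h\ge1$ and $\|S_{(p,k)}-x\|<1$. The earlier blocks have no $u_{p,k}$-coordinate, so applying $u_{p,k}^*$ to $S_{(p,k)}-x$ and using \eqref{eq:mid} and (B1),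
\[
\Big|2^{-h}\sigma_p+\sum_{i=k+1}^{|p|}2^{k-i}u_{p,i}^*(x)\Big|\le2\Lambda,\qquad\text{so}\qquad|\sigma_p|\le2^{h+1}\Lambda(1+\|x\|).
\]
Thus $s_p/\eta_p=\sigma_p$ is bounded off $\bigcup B$, that is, $s\in\Sigma_B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{Existence of expansions.} Given $x$, take $s$ from Proposition~\ref{prop:H}(b), put $a_{p,k}=u_{p,k}^*(x)$, and let $b$ correspond to $(a,s)$. By Lemma~\ref{lem:conv}, $S_m\to x$ along $\mathcal F$.

\emph{Uniqueness.} Let $b,b'$ be two expansions of $x$, corresponding to $(a,s)$ and $(a',s')$. By Lemma~\ref{lem:conv}, $a=a'$, both $s$ and $s'$ represent $x$, and $s\in\Sigma_B$, $s'\in\Sigma_{B'}$ for finite $B,B'\subseteq\mathcal H$. Then $s-s'\in\Sigma_{B\cup B'}$ is a relation, so $s=s'$ by Proposition~\ref{prop:H}(a), and $b=b'$. Hence $(e_n)$ is an $\mathcal F$-basis.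

\emph{Redundancy.} For every node $p'$ the ramp telescopes: $\sum_{i=1}^{|p'|+1}e_{p',i}=v_{p'}=\eta_{p'}d_{p'}$. Fix $(p,k)$. By Lemma~\ref{lem:redundant}, $v_p\in[d_{p'}]_{p'\ne p}\subseteq[e_{p',i}:p'\ne p]$, and therefore
\[
e_{p,k}=v_p-\sum_{i\ne k}e_{p,i}\in[e_{p',i}:(p',i)\ne(p,k)].
\]
So $(e_n)$ is not minimal, and by Lemma~\ref{lem:cont} no coordinate functional is continuous.
\end{proof}

\begin{thebibliography}{1}

\bibitem{ARTT}
Antonio Avil\'es, Christian Rosendal, Mitchell A. Taylor, Pedro Tradacete,
\emph{Coordinate systems in Banach spaces and lattices},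
arXiv:2406.11223 (2024).

\end{thebibliography}
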